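\title{Persistence of the maximum degree in preferential attachment trees with vertex death}

\begin{abstract}
In a preferential attachment tree with vertex death, an alive vertex with $i$ children acquires a new child at rate $b(i)$ and dies at rate $d(i)$. We compare the label $I_n$ of the alive vertex of largest degree with the label $O_n$ of the oldest alive vertex. Assume that $\sum_i 1/b(i)=\infty$, that a Malthusian parameter exists and that $b(i)\to\infty$. We prove that, conditionally on survival, $I_n/O_n\to\infty$ in probability if $d$ is bounded and $\sum_i (b(i)+d(i))^{-2}=\infty$, and that $(I_n/O_n)_{n\ge1}$ is tight if $\limsup_i d(i)<\inf_i (b(i)+d(i))$ and $\sum_i (b(i)+d(i))^{-2}<\infty$. This proves a conjecture of Heydenreich and Lodewijks. The proof tilts the law of a single life exponentially and compares counts of individuals with their compensators along an exploration of the tree in order of birth.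
\end{abstract}

\section{The model and the result}\label{sec:intro}

Let $b,d:\mathbb{N}_0\to[0,\infty)$ be two sequences, the birth and death rates. Deijfen's model of \emph{preferential attachment with vertex death} is a growing rooted tree whose vertices are alive or dead. It starts from a single alive vertex, the root, with label $1$. Write $\deg(v)$ for the number of children of $v$. At step $n\ge1$ every alive vertex $v$ carries a birth weight $b(\deg(v))$ and a death weight $d(\deg(v))$, and one of all these weights is chosen with probability proportional to its size. If it is the birth weight of $v$, a new alive vertex with label $n+1$ is attached to $v$; if it is the death weight of $v$, then $v$ is killed. Dead vertices stay in the tree but carry no weights. The process \emph{survives} if there are alive vertices at every step.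

Among finitely many independent exponential clocks, each is the first to ring with probability proportional to its rate. The tree process is therefore the jump chain of the Crump--Mode--Jagers branching process in which, independently, every alive individual with $i$ children gives birth at rate $b(i)$ and dies at rate $d(i)$. For $\theta\ge0$ put
\[
\mu(\theta)=\sum_{k=1}^\infty\ \prod_{i=0}^{k-1}\frac{b(i)}{\theta+b(i)+d(i)},\qquad \underline\lambda=\inf\{\theta\ge0:\mu(\theta)<\infty\},\qquad R=\inf_{i\ge0}\big(b(i)+d(i)\big).
\]
We use two standing assumptions.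
\begin{itemize}
\item[(A1)] $b(i)>0$ for all $i\ge0$, and $\sum_{i\ge0}1/b(i)=\infty$.
\item[(C1)] There is a \emph{Malthusian parameter} $\lambda^*>\underline\lambda$ with $\mu(\lambda^*)=1$.
\end{itemize}
The number $\mu(\theta)$ is the expected number of children of one individual when a child born at parental age $\sigma$ is counted with weight $e^{-\theta\sigma}$ (Section~\ref{sec:life}), and the number of individuals born by time $s$ grows like $e^{\lambda^*s}$ (Proposition~\ref{prop:growth}).

On survival, let $O_n$ be the smallest label of an alive vertex after step $n$, and let $I_n$ be the label of an alive vertex whose degree is largest among the alive vertices after step $n$, the smallest such label in case of a tie. We call this vertex the \emph{leader}. All statements about $I_n$ and $O_n$ are conditional on survival. \emph{Persistence} means that $(I_n/O_n)_{n\ge1}$ is tight, that is, $\sup_n\mathbb{P}(I_n/O_n>x\mid\text{survival})\to0$ as $x\to\infty$. \emph{Lack of persistence} means that $I_n/O_n\to\infty$ in probability. Reading the state before step $n$ instead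 of after it shifts the index by one and affects neither property.

If $d\equiv0$, then $O_n=1$, and persistence says that the leader is, with high probability, one of boundedly many first vertices. If $\inf_i d(i)>0$, every fixed vertex eventually dies, so $I_n\ge O_n\to\infty$ and the leader can only be compared with the vertices that are left. Labels grow exponentially in the birth time, so tightness of $I_n/O_n$ says that the leader is born within a tight time lag of the oldest alive individual.

Which answer should one expect? An individual with $i$ children waits an exponential time of rate $b(i)+d(i)$ for its next event, so the sum of the first $k$ waiting times has variance $\sum_{i<k}(b(i)+d(i))^{-2}$. If this variance stays bounded, all individuals gain degree along the same schedule up to a bounded random shift, and a long head start should be decisive. If it diverges, the fluctuations exceed every fixed head start, and one of the exponentially many younger individuals should overtake. For the first guess one also needs the oldest survivors to have large degree. An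 individual can grow old in two ways: by stalling at one degree, which for time $u$ has probability at most $e^{-Ru}$, or by acquiring a large degree, after which it dies at rate at most about $\limsup_i d(i)$. The condition $\limsup_i d(i)<R$ makes the second way the cheaper one.

Heydenreich and Lodewijks \cite{HL} conjectured that under (A1), (C1), $b(i)\to\infty$ and $\limsup_i d(i)<R$, persistence holds if $\sum_i(b(i)+d(i))^{-2}<\infty$ and lack of persistence holds if this sum diverges. We prove the conjecture. Since $R\le b(0)+d(0)<\infty$, the condition $\limsup_i d(i)<R$ implies that $d$ is bounded, and for lack of persistence boundedness is enough.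

\begin{theorem}\label{thm:main}
Assume \emph{(A1)}, \emph{(C1)} and $b(i)\to\infty$.
\begin{itemize}
\item[(i)] If $d$ is bounded and $\sum_i(b(i)+d(i))^{-2}=\infty$, then, conditionally on survival, $I_n/O_n\to\infty$ in probability.
\item[(ii)] If $\limsup_i d(i)<R$ and $\sum_i(b(i)+d(i))^{-2}<\infty$, then, conditionally on survival, $(I_n/O_n)_{n\ge1}$ is tight.
\end{itemize}
\end{theorem}

\begin{example}\label{ex:power}
Let $b(i)=(i+1)^\gamma$ with $0<\gamma<1$ and $d\equiv\delta\in[0,\frac12]$. For $\theta>0$ the $k$-th term of $\mu(\theta)$ is at most $\exp(-\sum_{i<k}\frac{\theta+\delta}{\theta+\delta+b(i)})\le e^{-ck^{1-\gamma}}$, so $\underline\lambda=0$. By dominated convergence $\mu$ is continuous on $(0,\infty)$ and tends to $0$ at infinity, while its first two terms give $\lim_{\theta\downarrow0}\mu(\theta)\ge(1+\delta)^{-1}+(1+\delta)^{-2}\ge\frac{10}{9}$. So (C1) holds, and $R=1+\delta>\delta$. By Theorem~\ref{thm:main}, persistence holds for $\gamma>\frac12$ and lack of persistence holds for $\gamma\le\frac12$.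
\end{example}

Section~\ref{sec:life} studies a single life under an exponential tilt, and Section~\ref{sec:heuristic} uses the tilt to predict the theorem for a constant death rate. Section~\ref{sec:population} provides the tools that turn first moments into probabilities. Section~\ref{sec:leader} locates the birth time of the leader, and Sections~\ref{sec:lack} and~\ref{sec:persist} compare it with the birth time of the oldest individual. The growth estimate for the population is proved in Section~\ref{sec:growth}.

The hypotheses enter as follows. Assumption (A1) and the divergence of $b$ are used in Section~\ref{sec:life}: they make degrees finite at finite ages, and they give $\inf_i b(i)>0$ and the last relation in \eqref{eq:tk}. The strict inequality $\lambda^*>\underline\lambda$ is used in Section~\ref{sec:growth}. Boundedness of $d$ lets an individual outlive a bounded time span with probability bounded below, see \eqref{eq:stay}, and makes $b(i)+d(i)$ comparable with $b(i)$. The condition $\limsup_i d(i)<R$ is used only in Section~\ref{sec:persist}, and Example~\ref{ex:counter}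 shows that part (ii) fails without it.

\section{One life and its exponential tilt}\label{sec:life}

From now on (A1), (C1), $b(i)\to\infty$ and $\bar d:=\sup_i d(i)<\infty$ are assumed. We write $\lambda=\lambda^*$, which is positive because $\lambda^*>\underline\lambda\ge0$, and
\[
b_i=b(i),\qquad d_i=d(i),\qquad c_i=b_i+d_i,\qquad a_i=\lambda+c_i,\qquad \alpha=\frac1{\lambda+R}.
\]
A positive sequence tending to infinity has a positive infimum, so $R\ge\inf_i b_i>0$; also $1/a_i\le\alpha$. The letters $C,c$ denote positive constants that depend only on $(b,d)$ and may change from line to line; subscripts indicate further dependence. Four sequences govern the problem: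
\[
\pi_k=\prod_{i<k}\frac{b_i}{a_i},\qquad t_k=-\frac1\lambda\log\pi_k,\qquad m_k=\sum_{i<k}\frac1{a_i},\qquad v_k=\sum_{i<k}\frac1{a_i^2},\qquad k\ge0.
\]
It will turn out that $t_k$ is the time at which degree $k$ first appears in the population, and that $m_k$ and $v_k$ are the mean and the variance of the age of the individuals that then have it.

\subsection{Elementary relations}

Since $c_i\le a_i\le(1+\lambda/R)c_i$, the sum $\sum_ic_i^{-2}$ diverges if and only if $v_k\to\infty$. Since $a_i\le C_0b_i$ with $C_0=1+(\lambda+\bar d)/\inf_ib_i$, assumption (A1) gives $m_k\to\infty$. Put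
\[
y_i=1-\frac{b_i}{a_i}=\frac{\lambda+d_i}{a_i}.
\]
Then $0<y_i\le\bar y:=1-1/C_0<1$ and $y_i\to0$. The power series of the logarithm gives
\begin{equation}\label{eq:log}
y+\frac{y^2}2\le-\log(1-y)\le y+\frac{y^2}{2(1-y)},\qquad 0\le y<1.
\end{equation}
As $y_k\ge\lambda/a_k$, we get $t_{k+1}-t_k=-\frac1\lambda\log(1-y_k)\ge\frac1{a_k}+\frac{\lambda}{2a_k^2}$, and hence
\begin{equation}\label{eq:tk}
t_k-t_j\ge m_k-m_j\quad(j\le k),\qquad t_k-m_k\ge\frac\lambda2v_k,\qquad t_{k+1}-t_k\to0.
\end{equation}
So $t_k$ increases strictly from $t_0=0$ to infinity. For $t\ge0$ let $k(t)=\max\{k:t_k\le t\}$; then $k(t)\to\infty$ and $t-t_{k(t)}\to0$ as $t\to\infty$.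

\subsection{The tilted law}

A \emph{life} is a sequence $(\sigma_1,\sigma_2,\dots;L)$, where $\sigma_k$ is the age at the birth of the $k$-th child ($\sigma_k=\infty$ if there is none) and $L\in(0,\infty]$ is the lifetime; put $\sigma_0=0$. With $i$ children, the individual waits an exponential time of rate $c_i$, and the event that follows is a birth with probability $b_i/c_i$ and death otherwise. On $\{\sigma_k<\infty\}$ the gaps $\sigma_{i+1}-\sigma_i$, $i<k$, thus have the joint sub-probability density $\prod_{i<k}b_ie^{-c_ix_i}$. Integrating $e^{-\theta(x_0+\dots+x_{k-1})}$ against it gives $\mathbb{E}[e^{-\theta\sigma_k};\sigma_k<\infty]=\prod_{i<k}b_i/(\theta+c_i)$, so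
\begin{equation}\label{eq:laplace}
\mathbb{E}[e^{-\lambda\sigma_k};\sigma_k<\infty]=\pi_k,\qquad \mathbb{E}\sum_{k\ge1:\,\sigma_k<\infty}e^{-\theta\sigma_k}=\mu(\theta).
\end{equation}
On $(\underline\lambda,\infty)$ the function $\mu$ is finite and strictly decreasing, so $\mu(\theta)<1$ for $\theta>\lambda$.

An individual that needs extra time $u$ to reach degree $k$ must be born time $u$ earlier to be competitive, when there were $e^{\lambda u}$ times fewer individuals. The relevant law of $\sigma_k$ is therefore its law reweighted by $e^{-\lambda\sigma_k}$, and this reweighting has a product form. Let $Q$ be a probability measure under which $X_0,X_1,\dots$ are independent and $X_i$ is exponential with rate $a_i$. Put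
\[
T_k=\sum_{i<k}X_i,\qquad Y_k=T_k-m_k,\qquad N_u=\max\{k:T_k\le u\}.
\]
Then $\mathbb{E}_QT_k=m_k$ and $\mathrm{Var}_Q\,T_k=v_k$. Moreover $\mathbb{E}_Qe^{-T_k}=\prod_{i<k}(1-\frac1{1+a_i})\to0$ because $\sum_i1/a_i=\infty$ and $1/a_i\le\alpha$. So $T_k\to\infty$ and $N_u<\infty$, $Q$-almost surely.

\begin{lemma}\label{lem:tilt}
For $k\ge0$ and measurable $f\ge0$,
\begin{equation}\label{eq:tilt}
\mathbb{E}[f(\sigma_k);\sigma_k<\infty]=\pi_k\,\mathbb{E}_Q\big[e^{\lambda T_k}f(T_k)\big].
\end{equation}
Almost surely an individual has finitely many children by any finite age. For $u,v\ge0$ and Borel sets $J\subset\mathbb{R}$,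
\begin{align}
\mathbb{P}(L>u)&=e^{\lambda u}\,\mathbb{E}_Q[\pi_{N_u}],\label{eq:lifetime}\\
\mathbb{P}(\sigma_k\in J,\ L>\sigma_k+v)&\ge e^{-\bar dv}\,\mathbb{P}(\sigma_k\in J).\label{eq:stay}
\end{align}
\end{lemma}

\begin{proof}
The identity $b_ie^{-c_ix}=\frac{b_i}{a_i}\,e^{\lambda x}\,a_ie^{-a_ix}$, applied to each factor of the joint density of the gaps, gives \eqref{eq:tilt}. In particular $\mathbb{P}(\sigma_k\le u)\le\pi_ke^{\lambda u}\to0$ as $k\to\infty$, which is the second claim. An individual is alive with exactly $k$ children at age $u$ if and only if $\sigma_k\le u$ and no event occurs in $(\sigma_k,u]$. Summing over $k$ and using \eqref{eq:tilt} and $c_k=a_k-\lambda$,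
\[
\mathbb{P}(L>u)=\sum_{k\ge0}\pi_k\mathbb{E}_Q\big[e^{\lambda T_k}e^{-c_k(u-T_k)};T_k\le u\big]=e^{\lambda u}\sum_{k\ge0}\pi_k\mathbb{E}_Q\big[e^{-a_k(u-T_k)};T_k\le u\big],
\]
and the last expectation is $Q(T_k\le u<T_{k+1})=Q(N_u=k)$. This is \eqref{eq:lifetime}. For \eqref{eq:stay} let $\bar d>0$ (otherwise $L=\infty$) and realize the life by thinning. Run a pure birth process with rates $b_i$, which does not explode because $\sum_i1/b_i=\infty$ (argue as for $T_k$), and an independent Poisson process of rate $\bar d$; at each Poisson point the individual, if alive with $i$ children, dies with probability $d_i/\bar d$. By the strong Markov property at $\sigma_k$, on $\{\sigma_k<\infty\}$ the interval $(\sigma_k,\sigma_k+v]$ contains no Poisson point with conditional probability $e^{-\bar dv}$, and in that case $L>\sigma_k+v$.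
\end{proof}

\section{A first-moment computation}\label{sec:heuristic}

This section is a guide to the proof and is not used in it. Pretend that individuals are born at rate $e^{\lambda s}$ at time $s$, with independent lives.

\emph{The leader.} Let $q_k$ be the density of $T_k$ under $Q$. By \eqref{eq:tilt}, an individual reaches degree $k$ at age $u$ with density $\pi_ke^{\lambda u}q_k(u)$. The individuals that reach degree $k$ at time $t$ and at age $u$ were born at time $t-u$, so their intensity is
\begin{equation}\label{eq:intensity}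
e^{\lambda(t-u)}\cdot\pi_ke^{\lambda u}q_k(u)=e^{\lambda(t-t_k)}q_k(u).
\end{equation}
The factorization has two consequences. Degree $k$ is reached at total rate about $e^{\lambda(t-t_k)}$, so the largest degree at time $t$ is about $k=k(t)$. And the age of an individual that reaches degree $k$ is distributed as $T_k$ under $Q$, so the leader was born at time $t-m_k\pm O(\sqrt{v_k})$.

\emph{The oldest individual.} Let the death rate be constant, $d\equiv\delta$; then $R=\delta+\inf_ib_i>\delta$, and $\mathbb{P}(L>u)=e^{-\delta u}$. The expected number of individuals born by time $s$ and alive at time $t$ is of order $e^{\lambda s-\delta(t-s)}$, which is of order one at $s=\delta t/(\lambda+\delta)$.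

\emph{The gap.} At time $t=t_k$ the predicted difference of the two birth times is, with $y_i=(\lambda+\delta)/a_i$,
\[
t_k-m_k-\frac{\delta t_k}{\lambda+\delta}=\frac{\lambda t_k}{\lambda+\delta}-m_k=\frac1{\lambda+\delta}\sum_{i<k}\big(-\log(1-y_i)-y_i\big).
\]
The first-order terms cancel, and by \eqref{eq:log} the gap lies between $\frac{\lambda+\delta}2v_k$ and $Cv_k$. If $v_k$ is bounded, the gap and the fluctuation $\sqrt{v_k}$ are both bounded. If $v_k\to\infty$, the gap diverges and dominates the fluctuation. This is the dichotomy of Theorem~\ref{thm:main}.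

\begin{example}\label{ex:linear}
Let $b(i)=i+1$ and $d\equiv\delta\in[0,2)$. For $s>1$ the products $w_k=\prod_{i=1}^k\frac{i}{i+s}$ satisfy $(k+1)w_k-(k+2)w_{k+1}=(s-1)w_{k+1}$ and $kw_k\to0$, so $\sum_{k\ge1}w_k=1/(s-1)$; for $s\le1$ the sum diverges since $w_k\ge1/(k+1)$. With $s=\theta+\delta$ this gives $\underline\lambda=\max(1-\delta,0)$ and $\lambda=2-\delta$. Then $a_i=i+3$ and
\[
\pi_k=\frac2{(k+1)(k+2)},\qquad \lambda t_k=2\log k+O(1),\qquad m_k=\log k+O(1),\qquad v_k=O(1).
\]
At time $t$ the predicted largest degree is of order $e^{\lambda t/2}$, so $m_k=\lambda t/2+O(1)$ and the leader is born at $t-m_k=\delta t/2+O(1)$. The oldest individual is born at $\delta t/(\lambda+\delta)=\delta t/2$. The two predictions agree up to $O(1)$; with $n=e^{\lambda t}$, both predicted labels are of order $n^{\delta/2}$.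
\end{example}

Three things are missing for a proof. Births are not a Poisson process with independent marks, since the lives determine the later birth times; Section~\ref{sec:population} deals with this. For general $d$ the tail of $L$ is not explicit. For part (i) we avoid it: it is enough to exhibit one survivor that is older than the leader by a multiple of $\sqrt{v_k}$, and \eqref{eq:intensity} at a slightly smaller degree supplies one. For part (ii) we need an upper bound on the tail of $L$, and we derive it from \eqref{eq:lifetime}.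

\section{The population}\label{sec:population}

\subsection{Exploration in order of birth}\label{sec:explore}

We use the Ulam--Harris construction. Potential individuals are the finite words $x$ of positive integers; the empty word is the root, and $xj$ is the $j$-th child of $x$. Each $x$ has a life $\omega_x$, and the lives are independent with the law of Section~\ref{sec:life}. Birth times are defined by $S_\emptyset=0$ and $S_{xj}=S_x+\sigma_j(\omega_x)$, and $x$ is \emph{born} if $S_x<\infty$. Let $Z_s$ be the number of individuals born by time $s$, dead or alive, the root included. By independence and \eqref{eq:laplace}, generation $g$ contributes $\mu(\theta)^g$ to the following sum, so that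
\begin{equation}\label{eq:manytoone}
\mathbb{E}\sum_{x:\,S_x<\infty}e^{-\theta S_x}=\frac1{1-\mu(\theta)},\qquad\theta>\lambda.
\end{equation}
Hence $\mathbb{E}Z_s\le e^{\theta s}/(1-\mu(\theta))<\infty$, and the process does not explode. Finitely many exponential clocks run at any time, so almost surely no two events occur at the same time.

We reveal the individuals one at a time, each together with its whole life, future included. Let $x_1$ be the root and $\partial_0=\{x_1\}$. Given $x_1,\dots,x_n$, let $\partial_n$ be the set of their children that are born and are not among $x_1,\dots,x_n$, and let $x_{n+1}$ be the element of $\partial_n$ with the earliest birth time. If $\partial_n=\emptyset$ the exploration stops, and all later $\partial_m$ are empty. Put $s_n=S_{x_n}$ ($s_n=\infty$ if $x_n$ does not exist), $\omega_n=\omega_{x_n}$ and $\mathcal{A}_n=\sigma(x_1,\omega_1,\dots,x_n,\omega_n)$. Then $x_n$ is the $n$-th individual born: if this holds up to $n$, the $(n+1)$-st individual born has its parent among $x_1,\dots,x_n$, so it lies in $\partial_n$ and is the earliest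 there. The set $\partial_n$, the birth times of its elements, $x_{n+1}$ and $s_{n+1}$ are $\mathcal{A}_n$-measurable.

Fix a word $y$ and $A\in\mathcal{A}_n$. On $\{y\in\partial_n\}$ none of $x_1,\dots,x_n$ is $y$ or a descendant of $y$, so the event $A\cap\{y\in\partial_n\}$ is determined by the lives outside the subtree of $y$. Consequently,
\begin{equation}\label{eq:fresh}
\begin{array}{l}\text{on $\{y\in\partial_n\}$, given $\mathcal{A}_n$, the subtree of $y$ has the law of the whole tree;}\\ \text{on $\{s_n<\infty\}$, given $\mathcal{A}_{n-1}$, the life $\omega_n$ has the law of a generic life.}\end{array}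
\end{equation}

Every event that we need to control has the form ``some individual has a life in a set that depends on its birth time''. By \eqref{eq:fresh} the number of such individuals has a compensator that depends on the birth times alone.

\begin{lemma}[Counting lemma]\label{lem:count}
Let $E_s$, $s\ge0$, be sets of lives such that $\{(s,\omega):\omega\in E_s\}$ is measurable, and let $p(s)$ be the probability that a generic life lies in $E_s$. Put
\[
\mathcal{N}=\sum_n\mathbf{1}\{s_n<\infty,\ \omega_n\in E_{s_n}\},\qquad\Lambda=\sum_n\mathbf{1}\{s_n<\infty\}\,p(s_n).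
\]
Then for $x>0$
\[
\mathbb{P}(\mathcal{N}\ge1,\ \Lambda\le x)\le x,\qquad\mathbb{P}(\mathcal{N}=0,\ \Lambda\ge x)\le e^{-x}.
\]
\end{lemma}

\begin{proof}
Let $\chi_n=\mathbf{1}\{s_n<\infty,\omega_n\in E_{s_n}\}$, $p_n=\mathbf{1}\{s_n<\infty\}p(s_n)$ and $\Lambda_n=\sum_{m\le n}p_m$. Both $p_n$ and $\Lambda_n$ are $\mathcal{A}_{n-1}$-measurable, and $\mathbb{E}[\chi_n\mid\mathcal{A}_{n-1}]=p_n$ by \eqref{eq:fresh}. On $\{\Lambda\le x\}$ we have $\mathcal{N}=\sum_n\mathbf{1}\{\Lambda_n\le x\}\chi_n$, and the right side has expectation $\mathbb{E}\sum_n\mathbf{1}\{\Lambda_n\le x\}p_n\le x$; Markov's inequality gives the first bound. Since $(1-p)e^p\le1$, the process $\prod_{m\le n}(1-\chi_m)e^{p_m}$ is a nonnegative supermartingale started at $1$, and on $\{\mathcal{N}=0\}$ it tends to $e^\Lambda$. Fatou's lemma gives $\mathbb{E}[e^\Lambda;\mathcal{N}=0]\le1$, which implies the second bound.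
\end{proof}

We call $\Lambda$ the \emph{compensator} of $\mathcal{N}$. The lemma requires no independence between $\mathcal{N}$ and $\Lambda$. If $G$ is any event on which $\Lambda\le x$, then $\mathbb{P}(G\cap\{\mathcal{N}\ge1\})\le x$; if $\Lambda\ge x$ on $G$, then $\mathbb{P}(G\cap\{\mathcal{N}=0\})\le e^{-x}$. It remains to find a likely event $G$ on which the birth times are under control.

\subsection{Growth and the good event}

Let $\mathcal{S}$ be the event of survival. While an individual is alive the total rate is positive, so a further event occurs in finite time. On $\mathcal{S}$ there are thus infinitely many events, and infinitely many of them are births, because deaths never outnumber the individuals born. Off $\mathcal{S}$ there are finitely many births. So $\mathcal{S}=\{Z_\infty=\infty\}$, where $Z_\infty=\lim_{s\to\infty}Z_s$.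

\begin{proposition}\label{prop:growth}
Almost surely $e^{-\lambda s}Z_s$ converges as $s\to\infty$ to a finite limit $W$. Moreover $\mathbb{P}(W>0)>0$, and $W>0$ almost surely on $\mathcal{S}$.
\end{proposition}

The proof is given in Section~\ref{sec:growth}. Since $\{W>0\}\subset\{Z_\infty=\infty\}$, survival has positive probability. For $\kappa\ge1$ let $G_\kappa$ be the event that $\mathcal{S}$ holds and
\begin{equation}\label{eq:good}
\kappa^{-1}e^{\lambda s}\le Z_s\le\kappa e^{\lambda s}\quad\text{for all }s\ge0,\qquad Z_{s+1}-Z_s\ge\kappa^{-1}e^{\lambda s}\quad\text{for all }s\ge\kappa.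
\end{equation}
These events increase with $\kappa$. Almost surely on $\mathcal{S}$, the function $e^{-\lambda s}Z_s$ is bounded away from $0$ and $\infty$, on compact intervals because $1\le Z_s<\infty$ and for large $s$ because it tends to $W\in(0,\infty)$; also $e^{-\lambda s}(Z_{s+1}-Z_s)\to(e^\lambda-1)W>0$. Hence $\mathbb{P}(G_\kappa\mid\mathcal{S})\to1$ as $\kappa\to\infty$. For every event $H$,
\begin{equation}\label{eq:reduce}
\mathbb{P}(H\mid\mathcal{S})\le\frac{\mathbb{P}(H\cap G_\kappa)}{\mathbb{P}(\mathcal{S})}+\mathbb{P}(G_\kappa^c\mid\mathcal{S}),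
\end{equation}
so it suffices to bound probabilities on $G_\kappa$ for each fixed $\kappa$.

\subsection{From labels to birth times}

Let $\ell(s)$ be one plus the number of events in $[0,s]$, that is, $Z_s$ plus the number of deaths by time $s$. An individual born at time $s$ has label $\ell(s)$, so a smaller label means an earlier birth. From $Z_s\le\ell(s)\le2Z_s$ we get, on $G_\kappa$,
\begin{equation}\label{eq:label}
\kappa^{-1}e^{\lambda s}\le\ell(s)\le2\kappa e^{\lambda s},\qquad s\ge0.
\end{equation}
Let $\tau_n$ be the time of the $n$-th event, so that $\ell(\tau_n)=n+1$. The random time $\tau_n$ is replaced by a deterministic interval: put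
\[
t=\frac1\lambda\log n,\qquad K=\frac1\lambda\log(2\kappa).
\]
On $G_\kappa$, \eqref{eq:label} gives $\kappa^{-1}e^{\lambda\tau_n}\le n+1\le2n$ and $n\le2\kappa e^{\lambda\tau_n}$, that is, $\tau_n\in[t-K,t+K]$. On $\mathcal{S}$ let $s^{\mathrm{old}}(r)$ and $s^{\mathrm{lead}}(r)$ be the birth times of the oldest alive individual and of the leader at time $r$. The function $s^{\mathrm{old}}$ is nondecreasing. Since $O_n=\ell(s^{\mathrm{old}}(\tau_n))$ and $I_n=\ell(s^{\mathrm{lead}}(\tau_n))$, we obtain from \eqref{eq:label}, on $G_\kappa$,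
\begin{equation}\label{eq:ratio}
\frac1{2\kappa^2}\,e^{\lambda\Gamma_n}\le\frac{I_n}{O_n}\le2\kappa^2e^{\lambda\Gamma_n},\qquad\Gamma_n:=s^{\mathrm{lead}}(\tau_n)-s^{\mathrm{old}}(\tau_n).
\end{equation}

\section{The birth time of the leader}\label{sec:leader}

Fix $\kappa$, and with it $K$. We do not follow the leader itself. We choose a degree $k$ that some alive individual holds throughout $[t-K,t+K]$; the leader then has degree at least $k$, and it suffices to locate the birth times of \emph{all} individuals that reach degree $k$ by time $t+K$. By \eqref{eq:intensity} about $e^{\lambda(t-t_k)}$ individuals do so. This number must be large, so that one of them exists with high probability, and bounded in $t$, so that none of them is atypical. We therefore take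
\[
k=k(t-A)
\]
with a large constant $A$. For large $t$ we have $A\le t-t_k\le A+1$, that is,
\begin{equation}\label{eq:A}
e^{\lambda A}\le e^{\lambda t}\pi_k\le e^{\lambda(A+1)},
\end{equation}
and \eqref{eq:tk} gives
\begin{equation}\label{eq:room}
t-m_k\ge A+\frac\lambda2v_k.
\end{equation}
The lower bound in \eqref{eq:good} on births in unit intervals is available only after time $\kappa$, and \eqref{eq:room} will guarantee that the relevant birth times lie in this range.

The next lemma is the lower half of \eqref{eq:intensity}. It is used here and in Section~\ref{sec:lack}.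

\begin{lemma}\label{lem:supply}
Let $j\ge1$, $u\in\mathbb{R}$, $w\ge0$ and $t_-\le t_+$ satisfy $t_--u-w-2\ge\kappa$. Let $H$ be the event that some individual born by time $t_--u-1$ has degree at least $j$ at time $t_-$ and is alive at time $t_+$. Then
\[
\mathbb{P}(G_\kappa\cap H^c)\le\exp\Big(-\kappa^{-1}e^{-\bar d(t_+-t_-+2)-2\lambda}\;e^{\lambda t_-}\pi_j\;Q\big(T_j\in[u,u+w]\big)\Big).
\]
\end{lemma}

\begin{proof}
We pair unit intervals of ages with unit windows of birth times. For $i=0,\dots,\lfloor w\rfloor$ let $J_i=[u+i,u+i+1]$ and $r_i=t_--2-u-i$. The intervals $J_i$ cover $[u,u+w]$. The windows $(r_i,r_i+1]$ are disjoint, lie in $[\kappa,t_--u-1]$, and on $G_\kappa$ the $i$-th of them contains at least $\kappa^{-1}e^{\lambda r_i}$ births. For $s$ in a window let $E_s=\{\sigma_j\le t_--s,\ L>t_+-s\}$, and let $E_s=\emptyset$ otherwise; then $\mathcal{N}\ge1$ implies $H$. If $s\in(r_i,r_i+1]$ and $\sigma_j\in J_i$, then $t_--2<s+\sigma_j\le t_-$, so $\{\sigma_j\in J_i,\ L>\sigma_j+t_+-t_-+2\}\subset E_s$. By \eqref{eq:stay} and \eqref{eq:tilt},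
\[
p(s)\ge e^{-\bar d(t_+-t_-+2)}\,\mathbb{P}(\sigma_j\in J_i)\ge e^{-\bar d(t_+-t_-+2)}\,\pi_je^{\lambda(u+i)}Q(T_j\in J_i).
\]
Since $r_i+u+i=t_--2$ for all $i$, on $G_\kappa$ the compensator is at least $\kappa^{-1}e^{-\bar d(t_+-t_-+2)}e^{\lambda(t_--2)}\pi_j\sum_iQ(T_j\in J_i)$. Lemma~\ref{lem:count} completes the proof.
\end{proof}

\begin{lemma}\label{lem:exists}
For every $\varepsilon>0$ there is $A=A(\varepsilon,\kappa)>0$ such that for all large $t$, with $k=k(t-A)$,
\[
\mathbb{P}\big(G_\kappa\cap\{\text{no individual alive at time $t+K$ has degree $\ge k$ at time $t-K$}\}\big)\le\varepsilon.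
\]
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:supply} with $j=k$, $t_\pm=t\pm K$, $u=m_k-2\sqrt{v_k}$ and $w=4\sqrt{v_k}$. By \eqref{eq:room} and $\frac\lambda2z^2-2z\ge-\frac2\lambda$,
\[
t_--u-w-2=t-m_k-2\sqrt{v_k}-K-2\ge A-K-2-\tfrac2\lambda,
\]
which is at least $\kappa$ if $A$ is large. Chebyshev's inequality gives $Q(|Y_k|\le2\sqrt{v_k})\ge\frac34$. By \eqref{eq:A} the probability in question is at most $\exp(-c_\kappa e^{\lambda A})$ with $c_\kappa=\frac34\kappa^{-1}e^{-\bar d(2K+2)-\lambda(K+2)}$.
\end{proof}

We now show that no individual born far from $t-m_k$ reaches degree $k$ in time. An individual born much earlier could reach degree $k$ long before $t$, so on the early side all ages up to $t+K-s$ must be summed; they form a geometric series.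

\begin{lemma}\label{lem:window}
Let $\varepsilon,A>0$ and $k=k(t-A)$.
\begin{itemize}
\item[(a)] There is $M>0$ such that for all large $t$, with $h=M(1+\sqrt{v_k})$,
\[
\mathbb{P}\big(G_\kappa\cap\{\text{an individual born by time $t-m_k-h$ reaches degree $k$ by time $t+K$}\}\big)\le\varepsilon.
\]
\item[(b)] If $v_\infty:=\lim_jv_j<\infty$, there is $B>0$ such that for all large $t$,
\[
\mathbb{P}\big(G_\kappa\cap\{\text{an individual born after time $t-m_k+B$ reaches degree $k$ by time $t+K$}\}\big)\le\varepsilon.
\]
\end{itemize}
\end{lemma}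

\begin{proof}
Let $E_s=\{\sigma_k\le t+K-s\}$ for $s$ in the range of birth times considered, and $E_s=\emptyset$ otherwise. Consider a window $(r-1,r]$ with $r=t-m_k-z$, $z\in\mathbb{R}$. On $G_\kappa$ it contains at most $Z_r\le\kappa e^{\lambda r}$ births, and none if $r<0$. For $s$ in the window, $t+K-s<m_k+z+K+1$, so \eqref{eq:tilt} gives $p(s)\le\pi_k\mathbb{E}_Q[e^{\lambda T_k};Y_k\le z+K+1]$. By \eqref{eq:A}, on $G_\kappa$ and for large $t$ the window contributes to the compensator at most
\begin{equation}\label{eq:onewindow}
\kappa e^{\lambda(A+1)}\,\mathbb{E}_Q\big[e^{\lambda(Y_k-z)};\,Y_k-z\le K+1\big].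
\end{equation}

(a) The windows with $z=h+j$, $j\ge0$, cover $(-\infty,t-m_k-h]$. The sum $\sum_{j\ge0}e^{\lambda(Y_k-h-j)}\mathbf{1}\{Y_k-h-j\le K+1\}$ is geometric with ratio $e^{-\lambda}$, and its largest term is at most $\min(e^{\lambda(Y_k-h)},e^{\lambda(K+1)})\le e^{\lambda(K+1)}\min(1,e^{\lambda(Y_k-h)})$. So on $G_\kappa$ the compensator is at most $C_{\kappa,A}\mathbb{E}_Q[\min(1,e^{\lambda(Y_k-h)})]$, and by Chebyshev's inequality
\[
\mathbb{E}_Q\big[\min(1,e^{\lambda(Y_k-h)})\big]\le Q(Y_k\ge h/2)+e^{-\lambda h/2}\le\frac4{M^2}+e^{-\lambda M/2}.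
\]
Choose $M$ large and apply Lemma~\ref{lem:count}.

(b) The windows with $z=-(B+j+1)$, $j\ge0$, cover $(t-m_k+B,\infty)$. For $B>K+1$ the expectation in \eqref{eq:onewindow} is at most $e^{\lambda(K+1)}Q(Y_k\le K-B-j)\le e^{\lambda(K+1)}v_\infty(B+j-K)^{-2}$. Summing over $j$, on $G_\kappa$ the compensator is at most $C_{\kappa,A}v_\infty/(B-K-1)$. Choose $B$ large and apply Lemma~\ref{lem:count}.
\end{proof}

\begin{proposition}\label{prop:leader}
Let $\varepsilon>0$, let $A$ be as in Lemma~\ref{lem:exists}, and let $M$, $h$ and $B$ be as in Lemma~\ref{lem:window}. For all large $n$, with $t=\frac1\lambda\log n$ and $k=k(t-A)$,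
\[
\mathbb{P}\big(G_\kappa\cap\{s^{\mathrm{lead}}(\tau_n)\le t-m_k-h\}\big)\le2\varepsilon
\]
and, if $v_\infty<\infty$, $\mathbb{P}\big(G_\kappa\cap\{s^{\mathrm{lead}}(\tau_n)>t-m_k+B\}\big)\le2\varepsilon$.
\end{proposition}

\begin{proof}
On $G_\kappa$ and outside the exceptional event of Lemma~\ref{lem:exists}, some individual is alive with degree at least $k$ throughout $[t-K,t+K]$, an interval that contains $\tau_n$. So the leader at time $\tau_n$ has reached degree $k$ by time $t+K$, and Lemma~\ref{lem:window} excludes the stated birth times up to probability $\varepsilon$ each.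
\end{proof}

\section{Lack of persistence}\label{sec:lack}

Assume $v_k\to\infty$. Fix $\kappa$ and $\varepsilon$, and let $A,M,k,h$ be as in Proposition~\ref{prop:leader}. We want an individual alive at time $t+K$ and born by time $t-m_k-2h$, hence of age exceeding $m_k$ by about $2M\sqrt{v_k}$. Among the boundedly many individuals of degree $k$ there is, with high probability, none this old. So we lower the target to a degree $k'$ with $m_k-m_{k'}\approx\sqrt{v_k}$. The typical age changes only on the scale $\sqrt{v_k}$, so by the central limit theorem a fraction bounded below of the individuals that reach degree $k'$ near time $t$ is old enough, while their expected number grows to at least $e^{\lambda\sqrt{v_k}}$.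

\begin{lemma}\label{lem:oldsurvivor}
For all large $t$,
\[
\mathbb{P}\big(G_\kappa\cap\{\text{no individual born by time $t-m_k-2h$ is alive at time $t+K$}\}\big)\le\varepsilon.
\]
\end{lemma}

\begin{proof}
Write $\beta=\sqrt{v_k}$, so $\beta\to\infty$ as $t\to\infty$. Since $v_k\le\alpha m_k$, we have $\beta\le v_k/\alpha\le m_k-m_0$ once $\beta\ge\alpha$. So there is a largest $k'<k$ with $m_k-m_{k'}\ge\beta$, and by maximality $m_k-m_{k'+1}<\beta$. Hence, using \eqref{eq:tk} for the last inequality,
\[
\beta\le m_k-m_{k'}\le\beta+\alpha,\qquad0\le v_k-v_{k'}\le\alpha(m_k-m_{k'})\le\alpha(\beta+\alpha),\qquad t_k-t_{k'}\ge\beta.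
\]
In particular $v_{k'}/v_k\to1$ and $k'\to\infty$.

Lyapunov's central limit theorem states that a sum of $j$ independent centered variables, divided by its standard deviation $\sqrt{v_j}$, converges in law to a standard normal variable $\mathcal{G}$ if the sum of the third absolute moments is $o(v_j^{3/2})$. By scaling, $\mathbb{E}_Q|X_i-1/a_i|^3=Ca_i^{-3}$, and $\sum_{i<j}a_i^{-3}\le\alpha v_j=o(v_j^{3/2})$. Therefore $Y_{k'}/\beta$ converges in law to $\mathcal{G}$. With $u=m_{k'}+(2M+2)\beta$ we get, for large $t$,
\[
Q\big(T_{k'}\in[u,u+\beta]\big)\ge p_M:=\tfrac12\mathbb{P}\big(\mathcal{G}\in[2M+2,2M+3]\big)>0.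
\]
Apply Lemma~\ref{lem:supply} with $j=k'$, $t_-=t_+=t+K$, this $u$ and $w=\beta$. We have $m_k+(2M+1)\beta-\alpha\le u\le m_k+(2M+1)\beta$. The upper bound and \eqref{eq:room} give
\[
t+K-u-\beta-2\ge\tfrac\lambda2\beta^2-(2M+2)\beta-2\ge\kappa
\]
for large $t$, so the lemma applies. The lower bound shows that the individual it provides is born by time
\[
t+K-u-1\le t-m_k-2M\beta-(\beta-K-\alpha)\le t-m_k-2h
\]
as soon as $\beta\ge K+\alpha+2M$. Finally $e^{\lambda t}\pi_{k'}=e^{\lambda(t-t_{k'})}\ge e^{\lambda(t_k-t_{k'})}\ge e^{\lambda\beta}$, so the probability in question is at most $\exp(-c_\kappa p_Me^{\lambda\beta})\to0$.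
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
By Proposition~\ref{prop:leader}, Lemma~\ref{lem:oldsurvivor} and the monotonicity of $s^{\mathrm{old}}$, for all large $n$ the following holds on $G_\kappa$ outside an event of probability at most $3\varepsilon$:
\[
s^{\mathrm{lead}}(\tau_n)>t-m_k-h,\qquad s^{\mathrm{old}}(\tau_n)\le s^{\mathrm{old}}(t+K)\le t-m_k-2h.
\]
Then $\Gamma_n>h$, and \eqref{eq:ratio} gives $I_n/O_n\ge(2\kappa^2)^{-1}e^{\lambda h}$, where $h\ge M\sqrt{v_k}\to\infty$ is deterministic. So for every $x>0$, by \eqref{eq:reduce},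
\[
\limsup_{n\to\infty}\mathbb{P}(I_n/O_n\le x\mid\mathcal{S})\le\frac{3\varepsilon}{\mathbb{P}(\mathcal{S})}+\mathbb{P}(G_\kappa^c\mid\mathcal{S}).
\]
Let $\varepsilon\to0$ and then $\kappa\to\infty$.
\end{proof}

\section{Persistence}\label{sec:persist}

Assume $v_\infty<\infty$ and $\limsup_id_i<R$. The leader is born before $t-m_k+B$, and we must show that nobody born long before $t-m_k$ is still alive. About $e^{\lambda(t-m_k)}$ individuals are born by time $t-m_k$, and $e^{\lambda t}\pi_k$ is bounded, so the estimate needed is $\mathbb{P}(L>m_k)\le C\pi_ke^{\lambda m_k}$. By \eqref{eq:lifetime} this says $\mathbb{E}_Q[\pi_{N_{m_k}}]\le C\pi_k$: the expectation is carried by the typical value $N_{m_k}\approx k$ and not by paths that lag behind. Choose $d_*$ with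
\[
\limsup_id_i<d_*<R,\qquad\text{and put}\qquad\rho=\lambda+d_*<\lambda+R.
\]
A path at degree $i<k$ lags by $x=m_k-m_i$ and gains the factor $\pi_i/\pi_k$, which is at most about $e^{\rho x}$. A single holding time $X_l$ exceeds $x$ with probability $e^{-a_lx}\le e^{-(\lambda+R)x}$. The inequality $\rho<\lambda+R$ says that the cost beats the gain. The next lemma bounds the lag uniformly along the path.

\begin{lemma}\label{lem:sup}
The variable $Y^*=\sup_{j\ge0}Y_j$ satisfies $\mathbb{E}_Qe^{\rho Y^*}<\infty$.
\end{lemma}

\begin{proof}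
Let $z_i=\rho/a_i\le\rho\alpha<1$. By \eqref{eq:log},
\[
\log\mathbb{E}_Qe^{\rho(X_i-1/a_i)}=-\log(1-z_i)-z_i\le\frac{\rho^2}{2(1-\rho\alpha)}\,a_i^{-2},
\]
so $\mathbb{E}_Qe^{\rho Y_j}\le e^{Cv_\infty}$ for all $j$. The process $U_j=e^{\rho Y_j/2}$ is a convex function of the martingale $Y_j$, hence a nonnegative submartingale. Doob's inequality $\mathbb{E}\max_{j\le n}U_j^2\le4\mathbb{E}U_n^2$ and monotone convergence give $\mathbb{E}_Qe^{\rho Y^*}\le4e^{Cv_\infty}$.
\end{proof}

\begin{lemma}\label{lem:tail}
There is a constant $C$ such that $\mathbb{P}(L>m_k)\le C\pi_ke^{\lambda m_k}$ for all $k\ge0$.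
\end{lemma}

\begin{proof}
Let $n_*<\infty$ be the number of indices $l$ with $d_l>d_*$. For the other indices $y_l\le\rho/a_l$, and $y_l<1$ always. Also $\sum_ly_l^2\le(\lambda+\bar d)^2v_\infty$ and $y_l\le\bar y<1$. So for $i<k$, by \eqref{eq:log},
\[
\log\frac{\pi_i}{\pi_k}=\sum_{l=i}^{k-1}-\log(1-y_l)\le\rho(m_k-m_i)+n_*+\frac{(\lambda+\bar d)^2v_\infty}{2(1-\bar y)}.
\]
Let $N=N_{m_k}$. Then $m_k<T_{N+1}\le m_{N+1}+Y^*\le m_N+\alpha+Y^*$, so $m_k-m_N\le Y^*+\alpha$ and $\pi_N\le C\pi_ke^{\rho(Y^*+\alpha)}$ on $\{N<k\}$. On $\{N\ge k\}$ we have $\pi_N\le\pi_k$, since $\pi$ is decreasing. By Lemma~\ref{lem:sup}, $\mathbb{E}_Q[\pi_N]\le C\pi_k$, and \eqref{eq:lifetime} gives the claim.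
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Fix $\kappa$ and $\varepsilon$, and let $A,k,B$ be as in Proposition~\ref{prop:leader}. Let $B'\ge K$ and count the individuals born by time $t-m_k-B'$ and alive at time $t-K$: take $E_s=\{L>t-K-s\}$ for $s\le t-m_k-B'$ and $E_s=\emptyset$ otherwise. For such $s$ we have $t-K-s\ge m_k$, so $p(s)\le\mathbb{P}(L>m_k)$. On $G_\kappa$ at most $\kappa e^{\lambda(t-m_k-B')}$ individuals are born by time $t-m_k-B'$. By Lemma~\ref{lem:tail} and \eqref{eq:A}, on $G_\kappa$ and for large $t$,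
\[
\Lambda\le\kappa e^{\lambda(t-m_k-B')}\,C\pi_ke^{\lambda m_k}\le C\kappa e^{\lambda(A+1)}e^{-\lambda B'}.
\]
Choose $B'$ so that the right side is at most $\varepsilon$. By Lemma~\ref{lem:count}, Proposition~\ref{prop:leader} and the monotonicity of $s^{\mathrm{old}}$, for all large $n$ the following holds on $G_\kappa$ outside an event of probability at most $3\varepsilon$:
\[
s^{\mathrm{old}}(\tau_n)\ge s^{\mathrm{old}}(t-K)>t-m_k-B',\qquad s^{\mathrm{lead}}(\tau_n)\le t-m_k+B.
\]
Then \eqref{eq:ratio} gives $I_n/O_n\le x:=2\kappa^2e^{\lambda(B+B')}$, a bound that does not depend on $n$. By \eqref{eq:reduce} there is $n_0$ such that $\mathbb{P}(I_n/O_n>x\mid\mathcal{S})\le3\varepsilon/\mathbb{P}(\mathcal{S})+\mathbb{P}(G_\kappa^c\mid\mathcal{S})$ for $n\ge n_0$, and the right side is as small as we like for suitable $\kappa$ and $\varepsilon$. The finitely many finite random variables $I_n/O_n$, $n<n_0$, form a tight family, so the whole sequence is tight.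
\end{proof}

\begin{example}\label{ex:counter}
Part (ii) fails if $\limsup_id_i<R$ is replaced by boundedness of $d$. Let $b_i=i+1$, $d_0=0$ and $d_i=2$ for $i\ge1$. Then $R=c_0=1<2=\limsup_id_i$ and $\sum_ic_i^{-2}<\infty$. The $k$-th term of $\mu(0)$ is $6/((k+1)(k+2))$, so $\underline\lambda=0$; the $k$-th term of $\mu(1)$ is $12/((k+1)(k+2)(k+3))$, and these terms telescope to $1$. So (C1) holds with $\lambda=1$, $t_k=3\log k+O(1)$ and $m_k=\frac12+\sum_{i=1}^{k-1}\frac1{i+4}=\log k+O(1)$. Proposition~\ref{prop:leader} needs only boundedness of $d$; here $m_k=t/3+O(1)$ and $h=O(1)$, so on $G_\kappa$, up to probability $2\varepsilon$, the leader at time $\tau_n$ is born after $\frac23t-C_{\kappa,\varepsilon}$. On the other hand, the first event of a life occurs at rate $1$, so $\mathbb{P}(L>u)\ge e^{-u}$. With $r=\frac35t$, the compensator of the number of individuals born in $(r,r+1]$ and alive at time $t+K$ is, on $G_\kappa$, at least $\kappa^{-1}e^re^{-(t+K-r)}=\kappa^{-1}e^{t/5-K}\to\infty$. By Lemma~\ref{lem:count}, $\Gamma_n\ge\frac t{15}-C_{\kappa,\varepsilon}$ on $G_\kappa$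 up to probability $3\varepsilon$ for large $n$, and $I_n/O_n\to\infty$ in probability as in the proof of part (i). The old survivors found here are childless.
\end{example}

\section{Growth of the population}\label{sec:growth}

We prove Proposition~\ref{prop:growth}. Fix $\lambda'\in(\underline\lambda,\lambda)$; then $\lambda'>0$ and $\mu(\lambda')<\infty$. Write $\bar Z_s=e^{-\lambda s}Z_s$. The plan is to condition $\bar Z_s$ on the exploration up to the individuals born by time $s/2$. The conditional mean is a weighted sum over the unexplored subtrees and is close to a constant multiple of a martingale; the remainder is small in $L^p$ for some $p>1$. Sums over $j$ of functions of $\sigma_j$ run over the finite $\sigma_j$, $j\ge1$.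

Both $L^p$ bounds come from the von Bahr--Esseen inequality: for $1<p\le2$ and martingale differences $\zeta_1,\dots,\zeta_n\in L^p$,
\begin{equation}\label{eq:vbe}
\mathbb{E}\Big|\sum_{m\le n}\zeta_m\Big|^p\le2\sum_{m\le n}\mathbb{E}|\zeta_m|^p.
\end{equation}
Indeed, $\phi(x)=|x|^p$ satisfies $|\phi'(x)-\phi'(x')|\le2p|x-x'|^{p-1}$, so $\phi(x+y)\le\phi(x)+\phi'(x)y+2|y|^p$; take $x=\sum_{m<n}\zeta_m$ and $y=\zeta_n$, note that the middle term has mean zero, and use induction.

\medskip\noindent\emph{Step 1: a moment of order $p>1$.} Let $\hat\xi=\sum_je^{-\lambda\sigma_j}$, so $\mathbb{E}\hat\xi=\mu(\lambda)=1$. We show $\mathbb{E}\hat\xi^p<\infty$ for some $p\in(1,2)$. Let $\pi_j'=\prod_{l<j}b_l/(\lambda'+c_l)$. This sequence is decreasing with $\sum_{j\ge1}\pi_j'=\mu(\lambda')$, so $j\pi_j'\le\mu(\lambda')$. Therefore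
\[
\log j-\log\mu(\lambda')\le-\log\pi_j'=\sum_{l<j}\log\Big(1+\frac{\lambda'+d_l}{b_l}\Big)\le(\lambda'+\bar d)\sum_{l<j}\frac1{b_l}\le(\lambda'+\bar d)C_0m_j,
\]
that is, $m_j\ge c\log j-C$. Hence, for some $p\in(1,2)$,
\[
\frac{\pi_j}{\pi_j'}=\prod_{l<j}\Big(1-\frac{\lambda-\lambda'}{a_l}\Big)\le e^{-(\lambda-\lambda')m_j}\le Cj^{-(p-1)}.
\]
Let $H_j=\sum_{i\le j}e^{-\lambda\sigma_i}\le j$. By convexity $H_j^p-H_{j-1}^p\le pH_j^{p-1}(H_j-H_{j-1})\le pj^{p-1}e^{-\lambda\sigma_j}$, and \eqref{eq:laplace} gives $\mathbb{E}\hat\xi^p\le p\sum_jj^{p-1}\pi_j\le C\sum_j\pi_j'<\infty$.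

\medskip\noindent\emph{Step 2: the martingale.} Let $V_n=\sum_{y\in\partial_n}e^{-\lambda S_y}$. Passing from $\partial_{n-1}$ to $\partial_n$ replaces $x_n$ by its children, so $V_0=1$ and $V_n-V_{n-1}=\mathbf{1}\{s_n<\infty\}e^{-\lambda s_n}(\hat\xi_n-1)$, where $\hat\xi_n$ is the variable $\hat\xi$ of the life $\omega_n$. By \eqref{eq:fresh}, $V_n$ is a nonnegative martingale, and by \eqref{eq:vbe} and \eqref{eq:manytoone},
\[
\mathbb{E}|V_n-1|^p\le2\,\mathbb{E}|\hat\xi-1|^p\;\mathbb{E}\sum_m\mathbf{1}\{s_m<\infty\}e^{-p\lambda s_m}\le\frac C{1-\mu(p\lambda)}.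
\]
A martingale bounded in $L^p$, $p>1$, converges almost surely and in $L^1$. So $V_n\to V_\infty$ with $\mathbb{E}V_\infty=1$. Also $V_{Z_r}\to V_\infty$ almost surely as $r\to\infty$: on $\mathcal{S}$ because $Z_r\to\infty$, and off $\mathcal{S}$ because $V_n=0$ for $n\ge Z_\infty$.

\medskip\noindent\emph{Step 3: the mean.} Let $u(s)=\mathbb{E}\bar Z_s$ for $s\ge0$ and $u(s)=0$ for $s<0$; this function is locally bounded. Let $F$ be the measure on $(0,\infty)$ with $\int g\,dF=\mathbb{E}\sum_je^{-\lambda\sigma_j}g(\sigma_j)$. It is a probability measure, it is absolutely continuous because each $\sigma_j$ has a density on $\{\sigma_j<\infty\}$, and its mean $\bar m$ is finite because $ve^{-\lambda v}\le Ce^{-\lambda'v}$ and $\mu(\lambda')<\infty$. Splitting the tree at the root gives $Z_s=1+\sum_{j:\sigma_j\le s}Z^{(j)}_{s-\sigma_j}$, where the $Z^{(j)}$ are independent copies of $Z$, independent of the life of the root. Hence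
\[
u(s)=e^{-\lambda s}+\int_{(0,s]}u(s-v)\,F(dv),\qquad s\ge0.
\]
The key renewal theorem states: if $F$ is a non-lattice probability measure on $(0,\infty)$ with finite mean $\bar m$ and $z\ge0$ is nonincreasing and integrable on $[0,\infty)$, then the locally bounded solution of $u=z+u*F$ satisfies $u(s)\to\bar m^{-1}\int_0^\infty z(v)\,dv$. So $u(s)\to u_\infty:=1/(\lambda\bar m)>0$, and $u$ is bounded.

\medskip\noindent\emph{Step 4: concentration.} Every individual born is one of $x_1,\dots,x_n$ or lies in the subtree of exactly one $y\in\partial_n$. By \eqref{eq:fresh},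
\[
\mathbb{E}[\bar Z_s\mid\mathcal{A}_n]=\Phi_n(s):=e^{-\lambda s}\#\{m\le n:s_m\le s\}+\sum_{y\in\partial_n}e^{-\lambda S_y}u(s-S_y).
\]
The martingale differences $\Delta_n(s)=\Phi_n(s)-\Phi_{n-1}(s)$ are
\[
\Delta_n(s)=\mathbf{1}\{s_n\le s\}\,e^{-\lambda s_n}\Big(e^{-\lambda(s-s_n)}+\sum_je^{-\lambda\sigma_j(\omega_n)}u\big(s-s_n-\sigma_j(\omega_n)\big)-u(s-s_n)\Big),
\]
so $|\Delta_n(s)|\le C\mathbf{1}\{s_n<\infty\}e^{-\lambda s_n}(1+\hat\xi_n)$. For $n\ge Z_s$ all elements of $\partial_n$ are born after time $s$, so $\Phi_n(s)=\bar Z_s$. Since $s_m\le r$ exactly for $m\le Z_r$, we get for $r\le s$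
\[
\bar Z_s-\Phi_{Z_r}(s)=\sum_{m\ge1}\mathbf{1}\{s_m>r\}\Delta_m(s),
\]
a sum with finitely many nonzero terms. The indicator is $\mathcal{A}_{m-1}$-measurable, so the terms are again martingale differences. Let $\eta=(p-1)\lambda/2$; then $p\lambda-\eta>\lambda$ and $\mathbf{1}\{s_m>r\}e^{-p\lambda s_m}\le e^{-\eta r}e^{-(p\lambda-\eta)s_m}$. Fatou's lemma, \eqref{eq:vbe}, Step~1 and \eqref{eq:manytoone} give
\begin{equation}\label{eq:conc}
\mathbb{E}\big|\bar Z_s-\Phi_{Z_r}(s)\big|^p\le C\,\mathbb{E}\sum_m\mathbf{1}\{r<s_m<\infty\}e^{-p\lambda s_m}\le\frac{Ce^{-\eta r}}{1-\mu(p\lambda-\eta)}.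
\end{equation}

\medskip\noindent\emph{Step 5: almost sure convergence.} Fix a mesh $g>0$, let $r\to\infty$ along $\frac g2\mathbb{N}$ and take $s=2r$. By \eqref{eq:conc}, Markov's inequality and the Borel--Cantelli lemma, $\bar Z_{2r}-\Phi_{Z_r}(2r)\to0$ almost surely. We have $\Phi_{Z_r}(2r)=e^{-2\lambda r}Z_r+\sum_{y\in\partial_{Z_r}}e^{-\lambda S_y}u(2r-S_y)$. The first term has expectation $e^{-\lambda r}u(r)$, which is summable along the mesh, so it tends to $0$ almost surely. In the second term, $S_y\le\frac32r$ implies $2r-S_y\ge\frac r2$, so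
\[
\Big|\sum_{y\in\partial_{Z_r}}e^{-\lambda S_y}u(2r-S_y)-u_\infty V_{Z_r}\Big|\le\sup_{v\ge r/2}|u(v)-u_\infty|\;V_{Z_r}+C\sum_{y\in\partial_{Z_r}}e^{-\lambda S_y}\mathbf{1}\{S_y>\tfrac32r\}.
\]
The first term on the right tends to $0$ by Steps 2 and 3. In the last sum, the parent of $y$ is born by time $r$ and is older than $\frac r2$ at the birth of $y$. Let $\eta'=(\lambda-\lambda')/4$. By \eqref{eq:fresh}, \eqref{eq:manytoone} with $\theta=\lambda+\eta'$, and \eqref{eq:laplace} with $\theta=\lambda'$, the expectation of the last sum is at most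
\[
\mathbb{E}\Big[\sum_n\mathbf{1}\{s_n\le r\}e^{-\lambda s_n}\Big]\,\mathbb{E}\Big[\sum_je^{-\lambda\sigma_j}\mathbf{1}\{\sigma_j>\tfrac r2\}\Big]\le\frac{e^{\eta'r}}{1-\mu(\lambda+\eta')}\;e^{-2\eta'r}\mu(\lambda'),
\]
which is summable along the mesh. Hence $\bar Z_s\to W:=u_\infty V_\infty$ almost surely along $s\in g\mathbb{N}$. For $ig\le s\le(i+1)g$, monotonicity of $Z$ gives $e^{-\lambda g}\bar Z_{ig}\le\bar Z_s\le e^{\lambda g}\bar Z_{(i+1)g}$, so all limit points of $\bar Z_s$ lie in $[e^{-\lambda g}W,e^{\lambda g}W]$. Taking $g=1,\frac12,\frac13,\dots$ gives $\bar Z_s\to W$. As $\mathbb{E}V_\infty=1$, the limit is finite and $\mathbb{P}(W>0)>0$.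

\medskip\noindent\emph{Step 6: positivity on survival.} Let $\xi\in\mathbb{N}_0\cup\{\infty\}$ be the number of children of the root, $f(x)=\mathbb{E}[x^\xi;\xi<\infty]$ for $x\in[0,1]$, $q=\mathbb{P}(W=0)<1$ and $q_e=\mathbb{P}(Z_\infty<\infty)$. Since $Z_\infty<\infty$ implies $W=0$, we have $q_e\le q$, and it suffices to show $q_e=q$. The tree is finite if and only if $\xi<\infty$ and the subtrees of all children of the root are finite, so $f(q_e)=q_e$. Let $W_j=\lim_se^{-\lambda s}Z_s^{(j)}$. The splitting in Step~3 gives $W\ge\sum_{i\le j}e^{-\lambda\sigma_i}W_i$ for every finite $j\le\xi$, so $W=0$ forces $W_i=0$ for all children $i$. Given the life of the root this has probability $q^\xi$, which is $0$ for $\xi=\infty$ because $q<1$. So $q\le f(q)$. Suppose $q_e<q$. The convex function $f$ lies below its chord on $[q_e,1]$, and the chord lies below the identity because $f(q_e)=q_e$ and $f(1)\le1$. At the interior point $q$ we have $f(q)\ge q$, so the chord is the identity and $f$ meets it at an interior point; by convexity $f(x)=x$ on $[q_e,1]$. Two power series that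 agree on an interval have the same coefficients, so $\xi=1$ almost surely. This contradicts $\mathbb{E}\xi=\mu(0)\ge\mu(\lambda')>\mu(\lambda)=1$. Hence $q=q_e$, and Proposition~\ref{prop:growth} is proved.

\begin{thebibliography}{1}

\bibitem{HL}
Markus Heydenreich and Bas Lodewijks,
\emph{Preferential Attachment Trees with Vertex Death: Lack of Persistence of the Maximum Degree},
arXiv:2503.08675 (2025).

\end{thebibliography}
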